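# Dyadic profiles and determinants of matrices with entries in a finite set of reals

## 1. Growing a dyadic cell around a point of a grid

Take a finite set of reals $\mathcal X=\{\xi_1<\xi_2<\dots<\xi_X\}$ with $X\ge 2$, the grid $\mathcal X^M$, a non-empty set $Q\subseteq\mathcal X^M$, and a point $q\in Q$. Put a small box around $q$ and let it double in size again and again until it swallows the whole grid. At each size, look at the part of $Q$ inside the box and record the dimension of its affine span. This dimension starts at $0$, when the box contains only $q$, and ends at $\dim\operatorname{aff}Q$. The sizes at which it jumps form a finite sequence attached to $q$. The whole lecture turns on this sequence.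

Recall that a *flat* is a translate of a linear subspace of $\mathbb R^M$, that $\operatorname{aff}S$ is the smallest flat containing a non-empty set $S$, and that $\dim \operatorname{aff} S$ is its dimension. We use two textbook facts. If $\dim\operatorname{aff}S\ge i$, then no flat of dimension $i-1$ contains $S$. If each of $q_1,\dots,q_i$ lies outside the affine span of $q$ and its predecessors, then $\operatorname{aff}(q,q_1,\dots,q_i)$ has dimension $i$.

Throughout, $n\ge 2$ is fixed unless we say otherwise, $\log$ is the natural logarithm, $t^+=\max(t,0)$, and $A\ll B$ means $|A|\le CB$ with $C$ depending only on $n$. Put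
$$L=\lceil\log_2X\rceil ,\qquad\text{so that}\qquad L\ge 1,\quad X\le 2^L<2X,\quad L\le 1+\log_2 X\le 2\log_2X\ll\log X .$$

**Definition 1 (blocks and cells).** For $0\le\ell\le L$, the *blocks of level $\ell$* are the non-empty sets $\{\xi_i:\ k2^\ell<i\le(k+1)2^\ell\}$ with $k\ge0$ an integer. For $1\le M\le n$, a *cell of level $\ell$* in $\mathcal X^M$ is a product of $M$ blocks of level $\ell$. We write $C_\ell(q)$ for the cell of level $\ell$ that contains $q\in\mathcal X^M$.

Cells depend only on the *order* of the elements of $\mathcal X$, not on their sizes. Three facts follow at once. The cells of a given level partition $\mathcal X^M$, and $C_{\ell'}(q)\subseteq C_\ell(q)$ when $\ell'\le\ell$. We have $\#C_\ell(q)\le2^{M\ell}$, $C_0(q)=\{q\}$ and $C_L(q)=\mathcal X^M$, the last because $2^L\ge X$. A block of level $\ell$ is a union of at most $2^{\ell-\ell'}$ consecutive blocks of level $\ell'\le\ell$.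

**Definition 2 (profile).** Let $\emptyset\ne Q\subseteq\mathcal X^M$, $\kappa=\dim\operatorname{aff}Q$ and $q\in Q$. For $1\le i\le\kappa$ let $\ell_i$ be the least level $\ell$ with $\dim\operatorname{aff}(Q\cap C_\ell(q))\ge i$. The sequence $\boldsymbol\ell=(\ell_1,\dots,\ell_\kappa)$ is the *profile of $q$ in $Q$*, and $|\boldsymbol\ell|=\ell_1+\dots+\ell_\kappa$. If $\kappa=0$, the profile is empty and $|\boldsymbol\ell|=0$.

The levels exist because $Q\cap C_L(q)=Q$, they are at least $1$ because $Q\cap C_0(q)=\{q\}$ has dimension $0$, and they are clearly non-decreasing. So $1\le\ell_1\le\dots\le\ell_\kappa\le L$. We call any non-decreasing sequence in $\{1,\dots,L\}^\kappa$ a *profile of length $\kappa$*.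

**Example 1.** Let $\mathcal X=\{1,\dots,8\}$, so $L=3$, and $M=2$. The blocks of level $1$ are $\{1,2\},\{3,4\},\{5,6\},\{7,8\}$, and those of level $2$ are $\{1,2,3,4\},\{5,6,7,8\}$. Let $Q=\{(1,1),(2,2),(7,3)\}$, which has $\kappa=2$. For $q=(1,1)$, the cell $C_1(q)=\{1,2\}^2$ already contains $(2,2)$, so $\ell_1=1$. The cell $C_2(q)=\{1,\dots,4\}^2$ adds nothing, and only $C_3(q)$ reaches dimension $2$. The profile is $(1,3)$, and $(2,2)$ has the same profile. For $q=(7,3)$, the cells $\{7,8\}\times\{3,4\}$ and $\{5,\dots,8\}\times\{1,\dots,4\}$ contain no other point of $Q$, so the profile is $(3,3)$: this point is isolated.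

**Counting profiles.** There are at most $L^\kappa$ profiles of length $\kappa$. At most $L^{(\kappa-1)^+}$ of them have a prescribed value of $|\boldsymbol\ell|$, since the first $\kappa-1$ entries then determine the last. Finally $|\boldsymbol\ell|\le\kappa L$ gives
$$2^{|\boldsymbol\ell|}\le(2X)^\kappa. \tag{1}$$

**Definition 3 (candidate flats).** For $q\in\mathcal X^M$ and a profile $\boldsymbol\ell$ of length $\kappa$, let $\mathcal F(q,\boldsymbol\ell)$ be the set of all $\kappa$-dimensional flats of the form $\operatorname{aff}(q,q_1,\dots,q_\kappa)$ with $q_i\in C_{\ell_i}(q)$ for each $i$.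

This set depends only on $\mathcal X$, $q$ and $\boldsymbol\ell$; it does not know $Q$. Since $\#C_{\ell_i}(q)\le 2^{M\ell_i}$,
$$\#\mathcal F(q,\boldsymbol\ell)\le2^{M|\boldsymbol\ell|}. \tag{2}$$

The purpose of all this is a trade-off. We shall prove in Lemma B that if $q\in Q$ has profile $\boldsymbol\ell$, then the unknown flat $\operatorname{aff}Q$ is one of the candidates in $\mathcal F(q,\boldsymbol\ell)$, so a *small* $|\boldsymbol\ell|$ makes the flat cheap to guess from $q$. We shall also prove that at most a constant times $X^\kappa2^{-|\boldsymbol\ell|}$ points of $Q$ have profile $\boldsymbol\ell$, so a *large* $|\boldsymbol\ell|$ is rare. Both sides of this trade-off will be needed to count matrices.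

## 2. Matrices with entries in $\mathcal X$ and determinant $d$

For a finite set $\mathcal X\subseteq\mathbb R$ with $\#\mathcal X=X$, an integer $n\ge1$ and a real $d$, let
$$D_n(\mathcal X,d)=\#\{\mathbf X\in\mathcal X^{n\times n}:\ \det\mathbf X=d\},\qquad D_n(\mathcal X)=\max_{d\in\mathbb R}D_n(\mathcal X,d),$$
where the maximum includes $d=0$. Among the $X^{n^2}$ matrices with entries in $\mathcal X$, how many can share one determinant, if $\mathcal X$ is allowed to be anything?

The problem comes from Ilya D. Shkredov and Igor E. Shparlinski, "On the determinants of matrices with elements from arbitrary sets", arXiv:2408.04350 (2024). The background is as follows. For $\mathcal X=\{1,\dots,X\}$ one has $D_n(\mathcal X)\ll X^{n^2-n}\log X$. For $\mathcal X=\{\gamma^x: x=1,\dots,X\}$ with $\gamma\ne0,\pm1$ one has $D_n(\mathcal X,0)\gg X^{n^2-n+1}$, so a bound $X^{n^2-n+o(1)}$ fails for general sets. For arbitrary $\mathcal X$ and $n\ge4$ one has $D_n(\mathcal X)\ll X^{n^2-2+2/n}$, a saving below $2$ for every $n$. The conjecture to be decided is that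
$$D_n(\mathcal X)\ll X^{n^2-c\log n}$$
for some absolute constant $c>0$, independent of $n$ and $\mathcal X$. It is true, and the saving is in fact linear in $n$.

**Theorem 1.** For all $n\ge1$ and all finite $\mathcal X\subseteq\mathbb R$ with $\#\mathcal X=X$,
$$D_n(\mathcal X)\ll X^{\,n^2-\log_2n}.$$
So the conjecture holds with $c=1/\log2$, and this is the largest value of $c$ that works for all $n$.

**Theorem 2.** For $n\ge2$ and $X\ge2$,
$$D_n(\mathcal X)\ll X^{\,n^2-n+2-\frac3{n+1}}(\log X)^{(n-2)(n+1)} .$$
In particular $D_n(\mathcal X)\ll X^{n^2-n+2}$.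

**Theorem 3.** Let $1\le w<m\le n$ and $X\ge2$. The number $N_{m,n}(\mathcal X;w)$ of matrices in $\mathcal X^{m\times n}$ of rank at most $w$ satisfies
$$N_{m,n}(\mathcal X;w)\ll X^{\,nw+m-w}(\log X)^{(w-2)^+(m-1)+w-1}.$$
For $\mathcal X=\{\gamma,\dots,\gamma^X\}$ with $\gamma\ne0,\pm1$ one has $N_{m,n}(\mathcal X;w)\gg X^{nw+m-w}$. In particular $D_2(\mathcal X,0)\ll X^3$, and for $n\ge3$
$$D_n(\mathcal X,0)\ll X^{n^2-n+1}(\log X)^{n^2-3n+1}.$$
The exponent $n^2-n+1$ is optimal.

**Example 2 ($n=1$ and $n=2$ by hand).** For $n=1$ we have $D_1(\mathcal X)=1$ if $X\ge 1$. For $n=2$ we count solutions of $x_{11}x_{22}-x_{12}x_{21}=d$. If $x_{11}\ne0$, the other three entries determine $x_{22}$, giving at most $X^3$ solutions. If $x_{11}=0$, then $x_{12}x_{21}=-d$, which has at most $X$ solutions when $d\ne0$ and at most $2X$ when $d=0$; the entry $x_{22}$ is free, so there are at most $2X^2$ solutions. Hence $D_2(\mathcal X)\le X^3+2X^2\le 3X^3$. The exponent $3$ cannot be lowered: for $\{\gamma,\dots,\gamma^X\}$ and $d=0$ the equation becomes $y_1+y_4=y_2+y_3$ in exponents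 from $\{1,\dots,X\}$. For $X=3$ the sums $2,3,4,5,6$ arise in $1,2,3,2,1$ ways, so there are $1+4+9+4+1=19$ singular matrices among $81$.

## 3. Solving for one entry, and pairing row tuples with points

The computation for $n=2$ generalizes. Let $X\ge1$. Then $D_n(\mathcal X)\le nX^{n^2-1}$ by induction on $n$: write $\det\mathbf X=x_{nn}\Delta+(\text{terms without }x_{nn})$, where $\Delta$ is the determinant of the upper left $(n-1)\times(n-1)$ block. If $\Delta\ne0$, the other $n^2-1$ entries determine $x_{nn}$. If $\Delta=0$, there are at most $(n-1)X^{(n-1)^2-1}$ choices for the block and $X^{2n-1}$ for the other entries, in total at most $(n-1)X^{n^2-1}$. This approach solves for one entry and saves exactly one factor $X$, whatever $n$ is.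

To save more we must use a whole row. Suppose first that $d=0$, and consider matrices whose first $n-1$ rows are independent. The last row then lies in their span $V$, a hyperplane. How many grid points can $V$ contain? A $k$-dimensional subspace has $k$ coordinates that determine the others on it, so it contains at most $X^k$ points of $\mathcal X^n$; thus $\#(V\cap\mathcal X^n)\le X^{n-1}$. This is attained by $V=\{x_1=x_2\}$, and again only one factor $X$ is saved. What must be shown is that rich spans are rare on average.

**Definition 4.** For $1\le w\le n$, let $\mathcal I_w$ be the set of linearly independent tuples $\mathbf R=(R_1,\dots,R_w)\in(\mathcal X^n)^w$. Put $V(\mathbf R)=\operatorname{span}(R_1,\dots,R_w)$ and $v(\mathbf R)=\#(V(\mathbf R)\cap\mathcal X^n)$.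

For instance, with $n=2$, $w=1$ and $\mathcal X=\{1,3,7\}$, the tuple $R_1=(1,3)$ spans a line whose only point in $\mathcal X^2$ is $(1,3)$, since $9,21\notin\mathcal X$; so $v=1$. For $R_1=(1,1)$ the line contains $(1,1),(3,3),(7,7)$, and $v=3$.

The natural second attempt is to write $\sum_{\mathbf R}v(\mathbf R)$ as the number of pairs $(\mathbf R,q)$ with $q\in V(\mathbf R)\cap\mathcal X^n$ and to choose $q$ first. The following lemma says how many $\mathbf R$ then remain. It will also be used in the final proof.

**Lemma C.** Let $U\subseteq\mathbb R^n$ be a linear subspace of dimension $k\le w$, and let $u>0$. Then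
$$\#\{\mathbf R\in\mathcal I_w:\ U\subseteq V(\mathbf R),\ v(\mathbf R)\le u\}\le2^wX^{n(w-k)}u^k .$$

*Proof.* The aim is to show that only $w-k$ of the rows are free. Let $\mathbf R$ be counted. The images of $R_1,\dots,R_w$ span the quotient $V(\mathbf R)/U$, which has dimension $w-k$, so some $w-k$ of these images form a basis. That is, there is $I\subseteq\{1,\dots,w\}$ with $\#I=w-k$ and $V(\mathbf R)=U+\operatorname{span}(R_i:i\in I)$. There are at most $2^w$ choices of $I$ and at most $X^{n(w-k)}$ choices of $(R_i)_{i\in I}$. These data determine $V=V(\mathbf R)$, which must satisfy $\#(V\cap\mathcal X^n)\le u$. Each of the remaining $k$ rows lies in $V\cap\mathcal X^n$, so it has at most $u$ choices. $\square$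

Now look at what the second attempt gives for tuples with $v(\mathbf R)\le u$. For $q\ne0$ take $U=\operatorname{span}(q)$, so $k=1$. Lemma C gives at most $X^n\cdot2^wX^{n(w-1)}u=2^wX^{nw}u$ pairs. But bounding each $v(\mathbf R)$ by $u$ directly already gives $X^{nw}u$. Nothing is gained: the choice of $q$ costs $X^n$, and Lemma C returns only $u/X^n$ for one known dimension of $V$.

It would help to know a larger subspace $U\subseteq V$ of dimension $k$, because Lemma C then returns the factor $(u/X^n)^k$. If we specify $U$ by $k$ arbitrary grid points, however, this costs $X^{nk}$, and the total is $X^{nw}u^k$, which is worse. The attempt stops here. We need a larger piece of $V$ that can be specified from $q$ at a cost well below $X^n$ per dimension.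

Profiles provide it. If the grid points of $V$ near $q$ already span a flat, that flat is spanned by points in small cells around $q$ and has few candidates. If they do not, then $q$ has large $|\boldsymbol\ell|$, and few points of $V$ are of that kind. We now prove these two statements.

## 4. How many points share a profile

The first tool bounds the number of small cells that a flat can meet. It is here that the order of $\mathbb R$ enters.

**Lemma A (crossing).** Let $1\le M\le n$, let $F\subseteq\mathbb R^M$ be a non-empty flat of dimension at most $i$, let $C$ be a cell of level $\ell$, and let $0\le \ell'\le\ell$. At most $(M2^{\ell-\ell'})^i$ cells of level $\ell'$ contained in $C$ contain a point of $F$.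

For example, let $M=2$ and $\ell-\ell'=2$. The smaller cells form at most a $4\times4$ array, separated by at most $3$ vertical and $3$ horizontal lines. A straight line $F$ not contained in one of these is cut by them into at most $7$ pieces, so it meets at most $7\le 8=(2\cdot4)^1$ of the $16$ cells.

*Proof.* **Step 1: separate the cells by hyperplanes.** Put $T=2^{\ell-\ell'}$ and $j=\dim F\le i$. In each coordinate $k$, the $k$-th factor of $C$ consists of at most $T$ consecutive blocks of level $\ell'$. Choose a real number $\eta\notin\mathcal X$ strictly between every two neighboring ones. This gives $s\le M(T-1)$ hyperplanes $\{x_k=\eta\}$, none of which contains a point of $\mathcal X^M$. Two points of $C$ in different cells of level $\ell'$ lie in different blocks in some coordinate, so they lie strictly on opposite sides of one of these hyperplanes.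

**Step 2: pass to regions of $F$.** If one of the hyperplanes contains $F$, then $F\cap\mathcal X^M=\emptyset$ and there is nothing to prove. Otherwise each of them meets $F\cong\mathbb R^j$ in a hyperplane of $F$ or not at all. Choose a point of $F$ in each cell to be counted. By Step 1, these points lie in different connected components of $F$ minus the hyperplanes. So the number of cells is at most $R(s,j)$, the maximal number of components of $\mathbb R^j$ minus at most $s$ hyperplanes.

**Step 3: count regions.** Clearly $R(0,j)=R(s,0)=1$. For $s,j\ge1$ we claim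
$$R(s,j)\le R(s-1,j)+R(s-1,j-1).$$
Let a hyperplane $h$ be added to at most $s-1$ others; we may assume that it is not one of them. Every old region is open and convex. A region that misses $h$ is unchanged, and a region that meets $h$ is split into exactly two, its parts strictly on either side of $h$. The regions that meet $h$ correspond bijectively to the regions of the arrangement induced on $h\cong\mathbb R^{j-1}$: the intersection of an old region with $h$ is convex, hence connected, and two different old regions are separated by an old hyperplane. The induced arrangement has at most $s-1$ hyperplanes, which proves the claim.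

By induction with Pascal's rule, $R(s,j)\le\sum_{t=0}^{j}\binom st$, since
$$\sum_{t\le j}\binom{s-1}t+\sum_{t\le j-1}\binom{s-1}t=\sum_{t\le j}\binom st .$$
Moreover $\sum_{t\le j}\binom st\le(s+1)^j$: list a subset of $\{1,\dots,s\}$ with at most $j$ elements in increasing order and fill up with zeros to get a $j$-tuple over $\{0,\dots,s\}$; different subsets give different tuples. Since $s+1\le M(T-1)+1\le MT$ and $MT\ge 1$, we get $R(s,j)\le(MT)^j\le(MT)^i$. $\square$

Put
$$A=4^n\,n^{n(n+1)/2}.$$

**Lemma B.** Let $\emptyset\ne Q\subseteq\mathcal X^M$ with $1\le M\le n$, and let $\kappa=\dim\operatorname{aff}Q$.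

1. For each profile $\boldsymbol\ell$ of length $\kappa$, at most $AX^\kappa2^{-|\boldsymbol\ell|}$ points of $Q$ have profile $\boldsymbol\ell$ in $Q$.
2. If $q\in Q$ has profile $\boldsymbol\ell$ in $Q$, then $\operatorname{aff}Q\in\mathcal F(q,\boldsymbol\ell)$.

*Proof of part 1.* **Step 1: cells just below the jumps.** Let $G$ be the set of points of $Q$ with profile $\boldsymbol\ell$, and put $\ell_{\kappa+1}=L+1$. For $1\le i\le\kappa+1$ let $\mathcal C_i$ be the set of cells of level $\ell_i-1$ that contain a point of $G$. At level $L$ there is only one cell, so $\#\mathcal C_{\kappa+1}\le1$. We go down from $\mathcal C_{\kappa+1}$ to $\mathcal C_1$. The point of using level $\ell_i-1$ is the following bound: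
$$\text{if }C\in\mathcal C_{i+1}\text{ with }0\le i\le\kappa,\quad\text{then}\quad\dim\operatorname{aff}(Q\cap C)\le i. \tag{3}$$
For $i=\kappa$ this is trivial. For $i<\kappa$ we have $C=C_{\ell_{i+1}-1}(q)$ for some $q\in G$, and $\ell_{i+1}$ is the least level at which the dimension around $q$ reaches $i+1$.

**Step 2: one step down.** Let $1\le i\le\kappa$. A cell in $\mathcal C_i$ contains some $g\in G$. Since $\ell_i-1\le\ell_{i+1}-1$, it lies in the cell $C=C_{\ell_{i+1}-1}(g)\in\mathcal C_{i+1}$, and it contains the point $g$ of the flat $\operatorname{aff}(Q\cap C)$. By (3) this flat has dimension at most $i$. Lemma A, applied to each $C\in\mathcal C_{i+1}$, gives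
$$\#\mathcal C_i\le\#\mathcal C_{i+1}\cdot\bigl(M2^{\ell_{i+1}-\ell_i}\bigr)^i .$$

**Step 3: from cells to points.** By (3) with $i=0$, each $C\in\mathcal C_1$ contains exactly one point of $Q$. Every point of $G$ lies in a cell of $\mathcal C_1$, so $\#G\le\#\mathcal C_1$.

**Step 4: multiply.** Summation by parts gives
$$\sum_{i=1}^\kappa i(\ell_{i+1}-\ell_i)=\kappa\,\ell_{\kappa+1}-\sum_{i=1}^\kappa\ell_i=\kappa(L+1)-|\boldsymbol\ell| .$$
Using $2^{L+1}<4X$ and $\kappa\le M\le n$,
$$\#G\le M^{\kappa(\kappa+1)/2}\,2^{\kappa(L+1)-|\boldsymbol\ell|}\le M^{\kappa(\kappa+1)/2}(4X)^\kappa2^{-|\boldsymbol\ell|}\le AX^\kappa2^{-|\boldsymbol\ell|}.$$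
For $\kappa=0$ there is no step down and the argument reads $\#G\le\#\mathcal C_1\le1$.

*Proof of part 2.* We pick spanning points scale by scale. Let $1\le i\le\kappa$ and suppose that $q_1,\dots,q_{i-1}$ have been chosen so that $\operatorname{aff}(q,q_1,\dots,q_{i-1})$ has dimension $i-1$. The set $Q\cap C_{\ell_i}(q)$ has affine dimension at least $i$, so it has a point $q_i$ outside that flat. In the end $\operatorname{aff}(q,q_1,\dots,q_\kappa)$ is a $\kappa$-dimensional flat inside the $\kappa$-dimensional flat $\operatorname{aff}Q$, so they are equal. By construction $q_i\in C_{\ell_i}(q)$. $\square$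

## 5. Moments of the number of grid points in a span

**Proposition D.** Let $w,p\ge1$ with $w+p\le n$, and let $T_{w,p}=\sum_{\mathbf R\in\mathcal I_w}v(\mathbf R)^p$. Then
$$T_{w,p}\ll X^{nw+p}\,L^{(w-2)^+(w+p-1)+w-1}.$$

Up to logarithms, this says that $v(\mathbf R)^p$ is about $X^p$ or less on average over the $X^{nw}$ tuples.

We shall apply profiles to slices $\{x_j=c\}$ of $V$ with $c\ne0$, and not to $V\cap\mathcal X^n$ itself. The reason is that a flat of dimension $\kappa$ that misses the origin has a linear span of dimension $\kappa+1$: if the flat is $p_0+W$ with $W$ a subspace and $p_0\notin W$, the span is $W\oplus\mathbb Rp_0$. So the $\kappa$-dimensional flat found by Lemma B gives a subspace $U\subseteq V$ of dimension $\kappa+1$ for use in Lemma C, and this extra dimension is what makes the exponents balance.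

*Proof.* Note that $n\ge2$, so $n-1\ge1$. Fix $\mathbf R\in\mathcal I_w$, write $V=V(\mathbf R)$, $v=v(\mathbf R)$, and put $Q^*=(V\cap\mathcal X^n)\setminus\{0\}$. Since $R_1\in Q^*$,
$$v\le\#Q^*+1\le2\,\#Q^* .$$

**Step 1: give each point of $Q^*$ a class.** For $x\in\mathbb R^n$ let $x^{(j)}\in\mathbb R^{n-1}$ be $x$ with its $j$-th coordinate deleted. For $1\le j\le n$ and $c\in\mathcal X$ put
$$Q_{j,c}=\{x^{(j)}:\ x\in V\cap\mathcal X^n,\ x_j=c\}\subseteq\mathcal X^{n-1}.$$
For $q\in Q^*$ let $j$ be the least index with $q_j\ne0$, let $\kappa=\dim\operatorname{aff}Q_{j,q_j}$, and let $\boldsymbol\ell$ be the profile of $q^{(j)}$ in $Q_{j,q_j}$, in the grid $\mathcal X^M$ with $M=n-1$. The triple $(j,\kappa,\boldsymbol\ell)$ is the *class* of $q$.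

For instance, let $n=2$, $\mathcal X=\{1,3,7\}$ and $V=\mathbb R(1,1)$. For $q=(3,3)$ we have $j=1$ and $Q_{1,3}=\{3\}$, so $\kappa=0$ and the profile is empty. In general $\kappa\le w-1$, as we see next.

**Step 2: the subspace attached to a class.** For $c\ne0$ and a $\kappa$-dimensional flat $F\subseteq\mathbb R^{n-1}$, let $U(j,c,F)$ be the linear span of $\{x\in\mathbb R^n:x_j=c,\ x^{(j)}\in F\}$. This last set is a $\kappa$-dimensional flat that does not contain $0$, so
$$\dim U(j,c,F)=\kappa+1 .$$
Let $q$ have class $(j,\kappa,\boldsymbol\ell)$ and let $F=\operatorname{aff}Q_{j,q_j}$. Then $\{x:x_j=q_j,\ x^{(j)}\in F\}$ is the affine span of the points $x\in V\cap\mathcal X^n$ with $x_j=q_j$. It lies in $V$, hence $U(j,q_j,F)\subseteq V$. In particular $\kappa+1\le w$. By Lemma B, part 2, $F\in\mathcal F(q^{(j)},\boldsymbol\ell)$.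

**Step 3: points per class.** Fix a class $(j,\kappa,\boldsymbol\ell)$. For each $c\in\mathcal X\setminus\{0\}$ with $\dim\operatorname{aff}Q_{j,c}=\kappa$, Lemma B, part 1, shows that at most $AX^\kappa2^{-|\boldsymbol\ell|}$ points $q$ with $q_j=c$ have this class, because $q$ is determined by $c$ and $q^{(j)}$. There are at most $X$ values of $c$, so at most
$$AX^{\kappa+1}2^{-|\boldsymbol\ell|} \tag{4}$$
points of $Q^*$ have class $(j,\kappa,\boldsymbol\ell)$.

**Step 4: discard the points whose class is too small.** We want every remaining point to certify an upper bound for $v$ in terms of its own class. Put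
$$\theta=8n^2AL^{(w-2)^+},\qquad u_{\kappa,s}=\theta X^{\kappa+1}2^{-s}.$$
Call $q\in Q^*$ of class $(j,\kappa,\boldsymbol\ell)$ *good* if $v\le u_{\kappa,|\boldsymbol\ell|}$, and *bad* otherwise. A class with $|\boldsymbol\ell|=s$ is bad exactly when $X^{\kappa+1}2^{-s}<v/\theta$. For given $j$, $\kappa$, $s$ there are at most $L^{(\kappa-1)^+}\le L^{(w-2)^+}$ profiles, so by (4)
$$\#\{\text{bad }q\}\le\sum_{j=1}^n\sum_{\kappa=0}^{w-1}L^{(w-2)^+}A\sum_{\substack{s\ge0\\X^{\kappa+1}2^{-s}<v/\theta}}X^{\kappa+1}2^{-s} .$$
The inner sum is geometric with ratio $\frac12$ and first term less than $v/\theta$, so it is at most $2v/\theta$. Since $w\le n$,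
$$\#\{\text{bad }q\}\le n^2L^{(w-2)^+}A\cdot\frac{2v}\theta=\frac v4 .$$
As $\#Q^*\ge v/2$, at least $v/4$ points are good, and therefore
$$v^p\le4\sum_{q\ \text{good}}v^{p-1}. \tag{5}$$

**Step 5: sum over $\mathbf R$, with the point chosen first.** Sum (5) over all $\mathbf R\in\mathcal I_w$ and sort the good points by class. For a fixed class write $u=u_{\kappa,|\boldsymbol\ell|}$. For every pair $(\mathbf R,q)$ with $q$ good of this class we have $v(\mathbf R)\le u$, and by Step 2 there is $F\in\mathcal F(q^{(j)},\boldsymbol\ell)$ with $U(j,q_j,F)\subseteq V(\mathbf R)$. The set $\mathcal F(q^{(j)},\boldsymbol\ell)$ does not depend on $\mathbf R$, so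
$$T_{w,p}\le4\sum_{(j,\kappa,\boldsymbol\ell)}u^{p-1}\sum_{\substack{q\in\mathcal X^n\\q_j\ne0}}\ \sum_{F\in\mathcal F(q^{(j)},\boldsymbol\ell)}\#\{\mathbf R\in\mathcal I_w:\ U(j,q_j,F)\subseteq V(\mathbf R),\ v(\mathbf R)\le u\}.$$

**Step 6: the contribution of one class.** There are at most $X^n$ points $q$, at most $2^{(n-1)|\boldsymbol\ell|}$ flats $F$ by (2) with $M=n-1$, and Lemma C applies with $k=\kappa+1\le w$. The contribution of one class is at most
$$4u^{p-1}\cdot X^n\cdot2^{(n-1)|\boldsymbol\ell|}\cdot2^wX^{n(w-\kappa-1)}u^{\kappa+1}=2^{w+2}\,u^{\kappa+p}\,X^{n(w-\kappa)}\,2^{(n-1)|\boldsymbol\ell|}.$$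
Inserting $u=\theta X^{\kappa+1}2^{-|\boldsymbol\ell|}$, this equals
$$2^{w+2}\,\theta^{\kappa+p}\,X^{(\kappa+1)(\kappa+p)+n(w-\kappa)}\,\bigl(2^{|\boldsymbol\ell|}\bigr)^{n-1-\kappa-p}.$$
The last exponent satisfies $n-1-\kappa-p\ge n-w-p\ge0$; this is the one place where $w+p\le n$ is needed. So we may insert $2^{|\boldsymbol\ell|}\le(2X)^\kappa$ from (1). The exponent of $X$ becomes
$$(\kappa+1)(\kappa+p)+n(w-\kappa)+\kappa(n-1-\kappa-p)$$
$$=\kappa^2+\kappa p+\kappa+p+nw-n\kappa+n\kappa-\kappa-\kappa^2-\kappa p=nw+p .$$
Since $\theta\ge1$ and $\kappa+p\le w+p-1$, each class contributes $\ll L^{(w-2)^+(w+p-1)}X^{nw+p}$.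

**Step 7: the number of classes.** There are $n$ choices of $j$, $w$ choices of $\kappa$, and at most $L^\kappa\le L^{w-1}$ profiles. Multiplying by the bound from Step 6 proves the proposition. $\square$

*Remark (what fails without slicing).* Suppose that we used the profile of $q$ in $Q=V\cap\mathcal X^n$ itself, with $M=n$. Now let $\kappa=\dim\operatorname{aff}Q\le w$ and $u=\theta X^\kappa2^{-s}$ with $s=|\boldsymbol\ell|$. If the flat contains the origin, then it gives only a subspace of dimension $\kappa$, and the contribution of a class is bounded, up to constants and logarithms, by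
$$u^{p-1}X^n2^{ns}X^{n(w-\kappa)}u^\kappa,\quad\text{which is of order}\quad X^{\kappa(\kappa+p-1)+n(w-\kappa)+n}\,2^{s(n-\kappa-p+1)}$$
up to powers of $L$. With $2^s\le(2X)^\kappa$ the exponent of $X$ is $nw+n$. For $p=1$ this is worse than the bound $T_{w,1}\le X^{nw}\cdot X^w$ that follows from $v\le X^w$.

## 6. Matrices of small rank

*Proof of Theorem 3.* **Step 1: the upper bound.** We reduce ranks to moments of $v$. A matrix of rank exactly $w'$, with $1\le w'\le w$, has $w'$ linearly independent rows, and each of its other $m-w'$ rows lies in their span and in $\mathcal X^n$. There are $\binom m{w'}$ choices for the positions of the independent rows, and at most one matrix has rank $0$. Hence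
$$N_{m,n}(\mathcal X;w)\le1+\sum_{w'=1}^w\binom m{w'}T_{w',\,m-w'} .$$
Proposition D applies with $p=m-w'$, since $m-w'\ge m-w\ge1$ and $w'+(m-w')=m\le n$. It gives
$$T_{w',m-w'}\ll X^{nw'+m-w'}L^{(w'-2)^+(m-1)+w'-1}.$$
Both $nw'+m-w'$ and $(w'-2)^+(m-1)+w'-1$ are non-decreasing in $w'$, and $X,L\ge1$, so every term is at most a constant times the bound for $w'=w$. Finally $L\ll\log X$. The summand $1$ is absorbed because $X\ge2$, $\log X\ge\log 2$, and constants may depend on $n$.

**Step 2: the lower bound.** We write down many matrices of rank at most $w$ over $\mathcal X=\{\gamma,\dots,\gamma^X\}$. The powers $\gamma,\dots,\gamma^X$ are distinct since $\gamma\ne0,\pm1$. Let the first row be $(\gamma^{x_1},\dots,\gamma^{x_n})$ with $1\le x_i\le\lceil X/2\rceil$, let rows $2,\dots,w$ be arbitrary in $\mathcal X^n$, and let each of the last $m-w$ rows be $\gamma^t$ times the first row, with its own $t$ satisfying $0\le t\le\lfloor X/2\rfloor$. The exponents $x_i+t$ lie between $1$ and $X$, so all entries are in $\mathcal X$. All rows lie in the span of the first $w$,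 so the rank is at most $w$. The matrix determines all the choices, so these matrices are distinct, and there are at least
$$(X/2)^n\,X^{n(w-1)}\,(X/2)^{m-w}\gg X^{nw+m-w}$$
of them.

**Step 3: singular square matrices.** Take $m=n$ and $w=n-1$. Then $N_{n,n}(\mathcal X;n-1)=D_n(\mathcal X,0)$ and $nw+m-w=n^2-n+1$. The exponent of the logarithm is
$$E_n=(n-3)^+(n-1)+n-2, \tag{6}$$
which is $0$ for $n=2$ and $(n^2-4n+3)+(n-2)=n^2-3n+1$ for $n\ge3$. Step 2 shows that the exponent $n^2-n+1$ is optimal. $\square$

## 7. Nonzero determinants and translates of a hyperplane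

For $d=0$, Theorem 2 follows from Theorem 3. Indeed $1\le2-\frac3{n+1}$ for $n\ge2$, and $E_n\le(n-2)(n+1)=n^2-n-2$: for $n=2$ both sides are $0$, and for $n\ge3$ the inequality $n^2-3n+1\le n^2-n-2$ says $3\le2n$.

Let $d\ne0$. In a matrix with determinant $d$ the first $n-1$ rows form a tuple $\mathbf R\in\mathcal I_{n-1}$. For such $\mathbf R$ the map $x\mapsto\det(R_1,\dots,R_{n-1},x)$ is a non-zero linear form with kernel $V(\mathbf R)$. So
$$H(\mathbf R)=\{x\in\mathbb R^n:\ \det(R_1,\dots,R_{n-1},x)=d\}$$
is a translate of $V(\mathbf R)$. Put $Q(\mathbf R)=H(\mathbf R)\cap\mathcal X^n$ and $r(\mathbf R)=\#Q(\mathbf R)$. Then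
$$D_n(\mathcal X,d)=\sum_{\mathbf R\in\mathcal I_{n-1}}r(\mathbf R). \tag{7}$$

The first hope is that $r(\mathbf R)\le v(\mathbf R)$, since $H(\mathbf R)$ is a translate of $V(\mathbf R)$; Proposition D would then finish. This is false. Take $n=2$, $\mathcal X=\{1,3,7\}$ and $R_1=(1,3)$. We saw that $v(\mathbf R)=1$. For $d=-2$ the line $H(\mathbf R)$ is $y-3x=-2$, which contains $(1,1)$ and $(3,7)$, so $r(\mathbf R)\ge2$. Differences of points of $Q(\mathbf R)$ do lie in $V(\mathbf R)$, but their coordinates are in $\mathcal X-\mathcal X$ and not in $\mathcal X$, so $v$ does not see them.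

The way past this is to split according to the sizes of $r$ and $r/v$. If $r$ is small, there is nothing to do. If $r$ is not much larger than $v$, Proposition D applies. If $r$ is large and much larger than $v$, we apply profiles to $Q(\mathbf R)$. The flat $K=\operatorname{aff}Q(\mathbf R)$ is not contained in $V(\mathbf R)$, only its direction space is, so we lose the extra dimension that slicing gave us. In exchange, Lemma C can be used with a bound for $v$ that is much smaller than $r$.

*Proof of Theorem 2 for $d\ne0$.* **Step 1: the splitting.** Let $a\ge1$ be a parameter and $b=a/X$; we shall take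
$$a=X^{(2n-1)/(n+1)}=X^{2-3/(n+1)}. \tag{8}$$
Write (7) as $\Sigma_1+\Sigma_2+\Sigma_3$, where $\Sigma_1$ runs over the tuples with $r(\mathbf R)\le a$, $\Sigma_2$ over those with $r(\mathbf R)>a$ and $r(\mathbf R)\le b\,v(\mathbf R)$, and $\Sigma_3$ over those with $r(\mathbf R)>a$ and $v(\mathbf R)<r(\mathbf R)/b$.

**Step 2: the first two sums.** Since $\#\mathcal I_{n-1}\le X^{n(n-1)}$, we have $\Sigma_1\le aX^{n^2-n}$. Proposition D with $w=n-1$ and $p=1$ has logarithmic exponent $(n-3)^+(n-1)+n-2=E_n$, so
$$\Sigma_2\le b\,T_{n-1,1}\ll bX^{n^2-n+1}L^{E_n}=aX^{n^2-n}L^{E_n}.$$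
The choice $b=a/X$ makes these two bounds agree up to logarithms.

**Step 3: good points in a translate.** Fix $\mathbf R$ counted in $\Sigma_3$. Write $Q=Q(\mathbf R)$, which is non-empty, $r=r(\mathbf R)$, $K=\operatorname{aff}Q\subseteq H(\mathbf R)$ and $\kappa=\dim K\le n-1$. Put
$$\theta'=4AL^{n-2},\qquad u'_{\kappa,s}=\theta'X^\kappa2^{-s}.$$
Call $q\in Q$ with profile $\boldsymbol\ell$ in $Q$ (now $M=n$) *good* if $r\le u'_{\kappa,|\boldsymbol\ell|}$. There are at most $L^{(\kappa-1)^+}\le L^{n-2}$ profiles with $|\boldsymbol\ell|=s$, each shared by at most $AX^\kappa2^{-s}$ points of $Q$ by Lemma B, part 1. So the number of points of $Q$ that are not good is at most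
$$L^{n-2}A\sum_{\substack{s\ge0\\X^\kappa2^{-s}<r/\theta'}}X^\kappa2^{-s}\le L^{n-2}A\cdot\frac{2r}{\theta'}=\frac r2 ,$$
and hence $r\le2\,\#\{\text{good }q\}$.

**Step 4: what a good point knows.** Let $q$ be good with profile $\boldsymbol\ell$, and put $u=u'_{\kappa,|\boldsymbol\ell|}$. Then $u\ge r>a$, and $v(\mathbf R)<r/b\le u/b$. By Lemma B, part 2, $K\in\mathcal F(q,\boldsymbol\ell)$. The direction space $\vec K=K-K$ has dimension $\kappa$ and lies in $V(\mathbf R)$, because $K\subseteq H(\mathbf R)$ and $H(\mathbf R)$ is a translate of $V(\mathbf R)$.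

**Step 5: sum with the point chosen first.** There are at most $X^n$ points $q$ and, by (2) with $M=n$, at most $2^{n|\boldsymbol\ell|}$ flats $K$. For each of these, Lemma C with $w=n-1$, $U=\vec K$, $k=\kappa$ and the bound $u/b$ for $v$ gives at most $2^{n-1}X^{n(n-1-\kappa)}(u/b)^\kappa$ tuples. Therefore
$$\Sigma_3\le2\sum_{\kappa=0}^{n-1}\ \sum_{\boldsymbol\ell:\,u>a}\ \sum_{q\in\mathcal X^n}\ \sum_{K\in\mathcal F(q,\boldsymbol\ell)}2^{n-1}X^{n(n-1-\kappa)}\Bigl(\frac ub\Bigr)^\kappa\le2^n\sum_{\kappa=0}^{n-1}\ \sum_{\boldsymbol\ell:\,u>a}X^{n(n-\kappa)}2^{n|\boldsymbol\ell|}\Bigl(\frac ub\Bigr)^\kappa ,$$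
where $\boldsymbol\ell$ runs over profiles of length $\kappa$. Substituting $2^{|\boldsymbol\ell|}=\theta'X^\kappa/u$, the summand is
$$X^{n^2-n\kappa}\,\theta'^{\,n}X^{n\kappa}u^{-n}\,u^\kappa b^{-\kappa}=\theta'^{\,n}X^{n^2}b^{-\kappa}u^{\kappa-n}.$$

**Step 6: sum over profiles.** Fix $\kappa$. There are at most $L^{n-2}$ profiles with given $s=|\boldsymbol\ell|$. As $s$ grows, $u'_{\kappa,s}$ halves at each step, so $(u'_{\kappa,s})^{\kappa-n}$ is multiplied by $2^{n-\kappa}\ge2$. All terms with $u'_{\kappa,s}>a$ are less than $a^{\kappa-n}$, so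
$$\sum_{s\ge0:\ u'_{\kappa,s}>a}(u'_{\kappa,s})^{\kappa-n}\le2a^{\kappa-n}.$$
Moreover $b^{-\kappa}a^{\kappa-n}=X^\kappa a^{-n}\le X^{n-1}a^{-n}$. Summing over the $n$ values of $\kappa$,
$$\Sigma_3\le n2^{n+1}\,\theta'^{\,n}L^{n-2}X^{n^2+n-1}a^{-n}.$$

**Step 7: the choice of $a$.** The bound for $\Sigma_1$ increases with $a$ and the bound for $\Sigma_3$ decreases. Apart from constants and logarithms, they agree when $aX^{n^2-n}=X^{n^2+n-1}a^{-n}$, that is, when $a^{n+1}=X^{2n-1}$. This is (8). Since $\theta'^{\,n}L^{n-2}\ll L^{n(n-2)+(n-2)}=L^{(n-2)(n+1)}$,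
$$\Sigma_3\ll L^{(n-2)(n+1)}\,aX^{n^2-n}.$$

**Step 8: conclusion.** Add the three sums and use $E_n\le(n-2)(n+1)$, $L\ge1$ and $L\ll\log X$:
$$D_n(\mathcal X,d)\ll X^{n^2-n+2-3/(n+1)}(\log X)^{(n-2)(n+1)},$$
with a constant that does not depend on $d$. Together with the case $d=0$ this is the bound for $D_n(\mathcal X)$. Since $(\log X)^{(n-2)(n+1)}\ll X^{3/(n+1)}$, also $D_n(\mathcal X)\ll X^{n^2-n+2}$. $\square$

## 8. The exponent $n^2-\log_2n$ and the best constant $c$

*Proof of Theorem 1.* **Step 1: trivial cases.** If $X\le1$, then $D_n(\mathcal X)\le X^{n^2}$ and $n^2-\log_2n>0$ give the claim, since $X\in\{0,1\}$. If $n=1$ and $X\ge 1$, then $D_1(\mathcal X)\le1\le X=X^{1-\log_21}$. From now on $X\ge2$ and $n\ge2$.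

**Step 2: compare the savings.** Let $\sigma_n=n-2+\frac3{n+1}$ be the saving in Theorem 2. We compare it with $\log_2n$.

- For $n=2$, $\sigma_2=1=\log_22$, and the logarithmic exponent $(n-2)(n+1)$ is $0$. So $D_2(\mathcal X)\ll X^3=X^{4-\log_22}$.
- For $n=3$, $\sigma_3=\frac74>\log_23$, because $3^4=81<128=2^7$.
- For $n\ge4$, $\log_2n\le n-2<\sigma_n$. Indeed $n\le2^{n-2}$ holds with equality at $n=4$, and it persists because the right side doubles when $n$ grows by $1$.

**Step 3: absorb the logarithms.** For $n\ge3$ we have $\sigma_n-\log_2n>0$, so $(\log X)^{(n-2)(n+1)}\ll X^{\sigma_n-\log_2n}$ with a constant depending only on $n$. Theorem 2 gives $D_n(\mathcal X)\ll X^{n^2-\log_2n}=X^{n^2-c\log n}$ with $c=1/\log2$.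

**Step 4: $c$ cannot be larger.** Suppose $c$ is admissible for all $n$. Take $n=2$ and $\mathcal X=\{\gamma,\dots,\gamma^X\}$. By Theorem 3 with $m=n=2$ and $w=1$, $D_2(\mathcal X)\gg X^3$ for all $X\ge2$. So $X^3\ll X^{4-c\log2}$ as $X\to\infty$, which forces $4-c\log2\ge3$, that is, $c\le1/\log2$. $\square$

## 9. The range of the saving, and entry sets that vary with the position

Let $s_n$ be the supremum of all $s$ such that $D_n(\mathcal X)\ll X^{n^2-s}$ for all $\mathcal X$. For $n\ge2$, Theorem 2 and the lower bound in Theorem 3 give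
$$n-2+\frac3{n+1}\le s_n\le n-1 .$$
The logarithms in Theorem 2 do not matter here, because $s_n$ is a supremum. For $n=2$ both sides equal $1$. For $n\ge3$ the proof does not decide whether $s_n=n-1$, and the gap concerns only $d\ne0$, since for $d=0$ the exponent $n^2-n+1$ is exact up to a power of $\log X$. It also does not decide whether the logarithms in Theorem 3 can be removed.

**Remark (different sets for different positions).** If the $(i,j)$ entry is taken from its own set $\mathcal X_{ij}\subseteq\mathbb R$ with $\#\mathcal X_{ij}\le X$, then all the upper bounds still hold. It suffices to apply them to the union $\bigcup_{i,j}\mathcal X_{ij}$, which has at most $n^2X$ elements: replacing $X$ by $n^2X$ changes powers of $X$, and for $X\ge2$ powers of $\log X$, only by a factor depending on $n$.
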